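# Tilting and cotilting objects of codimension functions, and quotients of Cohen–Macaulay rings

Throughout, $R$ is a commutative noetherian ring and $\mathsf D(R)$ is its unbounded derived category. Tensor products of complexes are derived. A codimension function on $\operatorname{Spec}R$ produces two objects of $\mathsf D(R)$, a silting object $T$ and a cosilting object $C$. If $R$ is Cohen–Macaulay, both turn out to be modules, and then it takes a few lines to see that $T$ is tilting and $C$ is cotilting. We set up the objects, prove this easy case, and then ask what remains true for other rings.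

## 1. Cohen–Macaulay rings, where both objects are modules

### 1.1 Codimension functions and the two objects

A subset $V\subseteq\operatorname{Spec}R$ is *specialization-closed* if $\mathfrak p\in V$ and $\mathfrak p\subseteq\mathfrak q$ imply $\mathfrak q\in V$. Let $\mathsf D_V(R)$ be the category of those $X\in\mathsf D(R)$ with $H^i(X)_{\mathfrak p}=0$ for all $i$ and all $\mathfrak p\notin V$. Its inclusion into $\mathsf D(R)$ has a right adjoint $\mathbf R\Gamma_V$, and there is a triangle $\mathbf R\Gamma_VX\to X\to L_VX\to\mathbf R\Gamma_VX[1]$, which defines $L_V$. We have $\mathbf R\Gamma_\emptyset=0$ and $L_{\operatorname{Spec}R}=0$.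

For $T,C\in\mathsf D(R)$ and $I\subseteq\mathbb Z$ put $T^{\perp_I}=\{X:\operatorname{Hom}(T,X[i])=0\ \forall i\in I\}$ and ${}^{\perp_I}C=\{X:\operatorname{Hom}(X,C[i])=0\ \forall i\in I\}$.

**Definition (t-structure).** A pair $(\mathcal U,\mathcal V)$ of full subcategories is a t-structure if $\operatorname{Hom}(\mathcal U,\mathcal V)=0$, $\mathcal U[1]\subseteq\mathcal U$, and every $X$ fits into a triangle $U\to X\to V\to U[1]$ with $U\in\mathcal U$, $V\in\mathcal V$. The standard example is $(\mathsf D^{\le0},\mathsf D^{\ge1})$.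

**Definition (silting, tilting, cosilting, cotilting).** $T$ is silting if $(T^{\perp_{>0}},T^{\perp_{\le0}})$ is a t-structure; it is tilting if moreover $\operatorname{Hom}(T,T^{(I)}[i])=0$ for all sets $I$ and all $i\ne0$. $C$ is cosilting if $({}^{\perp_{\le0}}C,{}^{\perp_{>0}}C)$ is a t-structure; it is cotilting if moreover $\operatorname{Hom}(C^I,C[i])=0$ for all sets $I$ and all $i\neq0$.

**Definition (codimension function).** A codimension function is a map $\mathsf d:\operatorname{Spec}R\to\mathbb Z$ with $\mathsf d(\mathfrak q)=\mathsf d(\mathfrak p)+1$ whenever $\mathfrak p\subsetneq\mathfrak q$ and no prime lies strictly between.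

Between two primes $\mathfrak p\subsetneq\mathfrak q$ there is a finite saturated chain, so $\mathsf d$ is strictly increasing along strict inclusions, and every saturated chain from $\mathfrak p$ to $\mathfrak q$ has length $\mathsf d(\mathfrak q)-\mathsf d(\mathfrak p)=\dim(R/\mathfrak p)_{\mathfrak q}$.

Given $\mathsf d$, put $\Phi_{\mathsf d}(n)=\{\mathfrak p:\mathsf d(\mathfrak p)>n\}$, a decreasing sequence of specialization-closed subsets. It determines a compactly generated t-structure $(\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}})$, where $\mathcal U_{\Phi_{\mathsf d}}$ consists of the $X$ with $H^n(X)_{\mathfrak p}=0$ for all $n$ and all $\mathfrak p\notin\Phi_{\mathsf d}(n)$, and $\mathcal V_{\Phi_{\mathsf d}}=\{Y:\operatorname{Hom}(U,Y)=0\ \forall U\in\mathcal U_{\Phi_{\mathsf d}}\}$. Put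
$$T_{\Phi_{\mathsf d}}=\bigoplus_{n\in\mathbb Z}\big(\mathbf R\Gamma_{\Phi_{\mathsf d}(n-1)}L_{\Phi_{\mathsf d}(n)}R\big)[n].$$

**Example ($R=\mathbb Z$, $\mathsf d=\operatorname{ht}$).** $\Phi_{\mathsf d}(n)$ is $\operatorname{Spec}\mathbb Z$ for $n<0$, the set of maximal ideals for $n=0$, and empty for $n\ge1$. So $\mathcal U_{\Phi_{\mathsf d}}$ consists of the $X\in\mathsf D^{\le0}$ with $H^0(X)$ torsion. We shall see below that $T_{\Phi_{\mathsf d}}=\mathbb Q\oplus\mathbb Q/\mathbb Z$.

We take the following as known. The object $T_{\Phi_{\mathsf d}}$ is silting. There is a cosilting object $C_{\Phi_{\mathsf d}}$ with $(\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}})=({}^{\perp_{\le0}}C_{\Phi_{\mathsf d}},{}^{\perp_{>0}}C_{\Phi_{\mathsf d}})$; it is determined by this t-structure up to $\operatorname{Prod}$-equivalence, so whether it is cotilting is well defined. If $R$ has a classical dualizing complex and $\mathsf d$ is the associated codimension function, then $C_{\Phi_{\mathsf d}}$ is cotilting.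

### 1.2 Local cohomology at one prime

We use these standard facts: $\mathbf R\Gamma_VX\cong\mathbf R\Gamma_VR\otimes X$; $\mathbf R\Gamma_V\mathbf R\Gamma_{V'}=\mathbf R\Gamma_{V\cap V'}$; for $V=V(\mathfrak a)$ the complex $\mathbf R\Gamma_VR$ is the Čech complex on a finite generating set of $\mathfrak a$; for $f\in R$ the cone of $\mathbf R\Gamma_{V(f)}X\to X$ is $X_f$; and for closed $V_1,V_2$ there is a Mayer–Vietoris triangle $\mathbf R\Gamma_{V_1\cap V_2}X\to\mathbf R\Gamma_{V_1}X\oplus\mathbf R\Gamma_{V_2}X\to\mathbf R\Gamma_{V_1\cup V_2}X\to$. In particular $\mathbf R\Gamma_V$ and $L_V$ commute with coproducts.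

For a prime $\mathfrak p$ put $\Gamma(\mathfrak p)=(\mathbf R\Gamma_{V(\mathfrak p)}R)_{\mathfrak p}$. It is a localized Čech complex, a bounded complex of flat modules in degrees $\ge0$, and $\Gamma(\mathfrak p)\otimes X\cong(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}$. For $R=\mathbb Z$ we have $\Gamma(0)=\mathbb Q$ and $\Gamma(\ell\mathbb Z)=\mathbb Z(\ell^\infty)[-1]$ for a prime number $\ell$. Three properties will be used constantly.

* For a module $M$ we have $H^j(\Gamma(\mathfrak p)\otimes M)=H^j_{\mathfrak p}(M_{\mathfrak p})$. It is $0$ for $j>\dim\operatorname{Supp}M_{\mathfrak p}$, where the dimension is the supremum of lengths of chains. This holds also if $M$ is not finitely generated, because local cohomology commutes with direct limits and Grothendieck vanishing applies to the finitely generated submodules of $M_{\mathfrak p}$.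
* If $\mathfrak p\in V$, then the canonical map $\Gamma(\mathfrak p)\otimes\mathbf R\Gamma_VX\to\Gamma(\mathfrak p)\otimes X$ is an isomorphism, since $V(\mathfrak p)\subseteq V$. If $\mathfrak p\notin V$, then $\Gamma(\mathfrak p)\otimes\mathbf R\Gamma_VX=0$, since $(\mathbf R\Gamma_VX)_{\mathfrak p}=0$. Consequently $\Gamma(\mathfrak p)\otimes L_VX$ is $0$ in the first case and $\cong\Gamma(\mathfrak p)\otimes X$ in the second.
* $\Gamma(\mathfrak p)\otimes\Gamma(\mathfrak q)=0$ for $\mathfrak p\ne\mathfrak q$. By symmetry let $f\in\mathfrak p\setminus\mathfrak q$. Then $f$ is invertible on $\Gamma(\mathfrak q)$, while $\Gamma(\mathfrak p)_f=0$.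

**Lemma 1.1.** If $\Gamma(\mathfrak p)\otimes X=0$ for all $\mathfrak p$, then $X=0$. Hence a morphism that becomes an isomorphism after $\Gamma(\mathfrak p)\otimes-$ for all $\mathfrak p$ is an isomorphism.

*Proof.* Suppose $X\ne0$. Closed subsets satisfy the descending chain condition, and $\mathbf R\Gamma_{\operatorname{Spec}R}X=X\neq 0$, so there is a minimal closed $V$ with $\mathbf R\Gamma_VX\neq0$. It is nonempty. If $V=V_1\cup V_2$ with proper closed $V_i$, then two terms of the Mayer–Vietoris triangle vanish by minimality, hence so does the third, a contradiction. So $V=V(\mathfrak p)$ is irreducible. For $f\notin\mathfrak p$, minimality gives $\mathbf R\Gamma_{V(f)}\mathbf R\Gamma_{V(\mathfrak p)}X=\mathbf R\Gamma_{V(\mathfrak p)\cap V(f)}X=0$, so $f$ is invertible on $\mathbf R\Gamma_{V(\mathfrak p)}X$. Therefore $\mathbf R\Gamma_{V(\mathfrak p)}X\cong(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}\cong\Gamma(\mathfrak p)\otimes X=0$, a contradiction. The second statement follows by applying the first to the cone. $\square$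

### 1.3 Explicit forms of $T$ and $C$

**Lemma 1.2.** $T_{\Phi_{\mathsf d}}\cong\bigoplus_{\mathfrak p}\Gamma(\mathfrak p)[\mathsf d(\mathfrak p)]$.

*Proof.* Fix $n$ and put $X=\mathbf R\Gamma_{\Phi_{\mathsf d}(n-1)}L_{\Phi_{\mathsf d}(n)}R$. We compute $\Gamma(\mathfrak q)\otimes X$. If $\mathsf d(\mathfrak q)<n$, then $\mathfrak q\notin\Phi_{\mathsf d}(n-1)$ and we get $0$. If $\mathsf d(\mathfrak q)>n$, then $\mathfrak q\in\Phi_{\mathsf d}(n)\subseteq\Phi_{\mathsf d}(n-1)$ and $\Gamma(\mathfrak q)\otimes X\cong\Gamma(\mathfrak q)\otimes L_{\Phi_{\mathsf d}(n)}R=0$. If $\mathsf d(\mathfrak q)=n$, the canonical maps $X\to L_{\Phi_{\mathsf d}(n)}R\leftarrow R$ both become isomorphisms, and $\Gamma(\mathfrak q)\otimes X\cong\Gamma(\mathfrak q)$.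

Let $\mathsf d(\mathfrak p)=n$. For $\mathfrak q\neq\mathfrak p$ we have $\Gamma(\mathfrak q)\otimes\mathbf R\Gamma_{V(\mathfrak p)}X=0$: either $\mathfrak q\not\supseteq\mathfrak p$, or $\mathfrak q\supsetneq\mathfrak p$ and $\mathsf d(\mathfrak q)>n$. The localization map
$$\mathbf R\Gamma_{V(\mathfrak p)}X\to(\mathbf R\Gamma_{V(\mathfrak p)}X)_{\mathfrak p}=\Gamma(\mathfrak p)\otimes X\cong\Gamma(\mathfrak p)$$
becomes an isomorphism after $\Gamma(\mathfrak p)\otimes-$, and both sides vanish after $\Gamma(\mathfrak q)\otimes-$ for $\mathfrak q\ne\mathfrak p$. By Lemma 1.1 it is an isomorphism.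

Finally consider the map $\bigoplus_{\mathsf d(\mathfrak p)=n}\mathbf R\Gamma_{V(\mathfrak p)}X\to X$. After $\Gamma(\mathfrak q)\otimes-$ with $\mathsf d(\mathfrak q)=n$ only the summand $\mathfrak p=\mathfrak q$ survives, and it maps isomorphically. If $\mathsf d(\mathfrak q)\neq n$, both sides vanish. So the map is an isomorphism, $X\cong\bigoplus_{\mathsf d(\mathfrak p)=n}\Gamma(\mathfrak p)$, and it remains to shift by $n$ and sum over $n$. $\square$

Now we describe $C$. Let $E(\mathfrak p)=E_R(R/\mathfrak p)$, an injective cogenerator of $\operatorname{Mod}R_{\mathfrak p}$, and put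
$$C_{\mathfrak p}=\mathbf R\mathrm{Hom}_R(\Gamma(\mathfrak p),E(\mathfrak p))[-\mathsf d(\mathfrak p)],\qquad C=\prod_{\mathfrak p}C_{\mathfrak p}.$$
Adjunction and injectivity of $E(\mathfrak p)$ give
$$\operatorname{Hom}(X,C_{\mathfrak p}[i])=\operatorname{Hom}_R\big(H^{\mathsf d(\mathfrak p)-i}(\Gamma(\mathfrak p)\otimes X),E(\mathfrak p)\big),\qquad H^j(C_{\mathfrak p})=\operatorname{Hom}\big(H^{\mathsf d(\mathfrak p)-j}_{\mathfrak p}(R_{\mathfrak p}),E(\mathfrak p)\big).\tag{1}$$
As $E(\mathfrak p)$ is a cogenerator for $R_{\mathfrak p}$-modules, the first formula shows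
$${}^{\perp_{>0}}C=\{X:\Gamma(\mathfrak p)\otimes X\in\mathsf D^{\ge\mathsf d(\mathfrak p)}\ \forall\mathfrak p\},\qquad{}^{\perp_{\le0}}C=\{X:\Gamma(\mathfrak p)\otimes X\in\mathsf D^{<\mathsf d(\mathfrak p)}\ \forall\mathfrak p\}.\tag{2}$$

**Proposition 1.3.** ${}^{\perp_{\le0}}C=\mathcal U:=\mathcal U_{\Phi_{\mathsf d}}$ and ${}^{\perp_{>0}}C=\mathcal V:=\mathcal V_{\Phi_{\mathsf d}}$. Hence $C$ may be taken as $C_{\Phi_{\mathsf d}}$.

*Proof.* **Step 1: $\mathcal U\subseteq{}^{\perp_{\le0}}C$.** The purpose is to bound $\Gamma(\mathfrak p)\otimes X$ from above by Grothendieck vanishing. Let $X\in\mathcal U$. If $H^n(X)_{\mathfrak q}\neq0$, then $\mathsf d(\mathfrak q)\ge n+1$. So $X_{\mathfrak p}\in\mathsf D^{<\mathsf d(\mathfrak p)}$, and the support of $H^n(X)_{\mathfrak p}$ lies in $\{\mathfrak q\subseteq\mathfrak p:\mathsf d(\mathfrak q)\ge n+1\}$, whose chains have length $\le\mathsf d(\mathfrak p)-n-1$. Hence $\Gamma(\mathfrak p)\otimes H^n(X)[-n]\in\mathsf D^{<\mathsf d(\mathfrak p)}$. Let $\Gamma(\mathfrak p)$ live in degrees $0,\dots,r$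 and let $j\ge\mathsf d(\mathfrak p)$. Choose $a$ with $a+r<j$. As $\Gamma(\mathfrak p)\otimes\tau^{\le a}X\in\mathsf D^{\le a+r}$, we get $H^j(\Gamma(\mathfrak p)\otimes X)\cong H^j(\Gamma(\mathfrak p)\otimes\tau^{>a}X_{\mathfrak p})$. The complex $\tau^{>a}X_{\mathfrak p}$ is bounded, so it is a finite extension of the complexes $H^n(X)_{\mathfrak p}[-n]$, and the group vanishes.

**Step 2: $\mathcal V\subseteq{}^{\perp_{>0}}C$.** The purpose is to test objects of $\mathcal V$ against suitable objects of $\mathcal U$. We have $\mathsf D_{V(\mathfrak p)}(R)\cap\mathsf D^{<\mathsf d(\mathfrak p)}\subseteq\mathcal U$: if $H^n(X)_{\mathfrak q}\ne0$ for such an $X$, then $\mathfrak q\supseteq\mathfrak p$ and $n<\mathsf d(\mathfrak p)\le\mathsf d(\mathfrak q)$. For $Y\in\mathcal V$ put $Z=\tau^{<\mathsf d(\mathfrak p)}\mathbf R\Gamma_{V(\mathfrak p)}Y\in\mathcal U$. Then $0=\operatorname{Hom}(Z,Y)=\operatorname{Hom}(Z,\mathbf R\Gamma_{V(\mathfrak p)}Y)$, so the canonical map $Z\to\mathbf R\Gamma_{V(\mathfrak p)}Y$ is zero. It is an isomorphism on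 cohomology in degrees $<\mathsf d(\mathfrak p)$, so $\mathbf R\Gamma_{V(\mathfrak p)}Y\in\mathsf D^{\ge\mathsf d(\mathfrak p)}$. Localize at $\mathfrak p$.

**Step 3: equality.** Let $U\to X\to V\to U[1]$ be the triangle of $X$ for $(\mathcal U,\mathcal V)$. If $X\in{}^{\perp_{\le0}}C$, then $\Gamma(\mathfrak p)\otimes X$ and $\Gamma(\mathfrak p)\otimes U$ are in $\mathsf D^{<\mathsf d(\mathfrak p)}$, so $\Gamma(\mathfrak p)\otimes V$ has no cohomology in degrees $\ge\mathsf d(\mathfrak p)$; by Step 2 it has none in degrees $<\mathsf d(\mathfrak p)$. So $V=0$ by Lemma 1.1 and $X\in\mathcal U$. If $X\in{}^{\perp_{>0}}C$, then $\Gamma(\mathfrak p)\otimes X$ and $\Gamma(\mathfrak p)\otimes V$ are in $\mathsf D^{\ge\mathsf d(\mathfrak p)}$, hence so is $\Gamma(\mathfrak p)\otimes U$; by Step 1 it is in $\mathsf D^{<\mathsf d(\mathfrak p)}$. So $U=0$ and $X\in\mathcal V$. $\square$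

### 1.4 Half of each condition is automatic

**Lemma 1.4.** $T=T_{\Phi_{\mathsf d}}$ is tilting iff $\operatorname{Hom}(T,T^{(I)}[i])=0$ for all $I$ and all $i<0$.

*Proof.* $T$ is silting. If $X$ is left orthogonal to $T^{\perp_{\le0}}$ and $U\to X\to V\to$ is its triangle for $(T^{\perp_{>0}},T^{\perp_{\le0}})$, then $X\to V$ is zero, so $X$ is a direct summand of $U$ and lies in $T^{\perp_{>0}}$. Hence $T^{\perp_{>0}}$ is the left orthogonal of $T^{\perp_{\le0}}$, and so is closed under coproducts. Now $\operatorname{Hom}(T,T^{\perp_{\le0}})=0$, so $T\in T^{\perp_{>0}}$ and $T^{(I)}\in T^{\perp_{>0}}$; the Hom groups with $i>0$ vanish. $\square$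

**Proposition 1.5.** $C_{\Phi_{\mathsf d}}$ is cotilting iff $H^j(\Gamma(\mathfrak p)\otimes C^I)=0$ for all sets $I$, all $\mathfrak p$ and all $j>\mathsf d(\mathfrak p)$. The vanishing for $j<\mathsf d(\mathfrak p)$ is automatic.

*Proof.* We have $\operatorname{Hom}({}^{\perp_{\le0}}C,C)=0$, that is, $\operatorname{Hom}(\mathcal U,C)=0$, so $C\in\mathcal V$. As $\mathcal V$ is closed under products, $C^I\in\mathcal V={}^{\perp_{>0}}C$. This is the automatic vanishing, by (2), and it says $\operatorname{Hom}(C^I,C[i])=0$ for $i>0$. For $i<0$, formula (1) gives $\operatorname{Hom}(C^I,C[i])=\prod_{\mathfrak p}\operatorname{Hom}(H^{\mathsf d(\mathfrak p)-i}(\Gamma(\mathfrak p)\otimes C^I),E(\mathfrak p))$, and $E(\mathfrak p)$ is a cogenerator. $\square$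

**Remark 1.6 (independence of $\mathsf d$).** Replacing $\mathsf d$ by $\mathsf d+c$ only shifts $T$ and $C$. The difference of two codimension functions is constant along inclusions of primes, hence on each connected component of $\operatorname{Spec}R$, since any two primes of a component are joined by a zigzag of inclusions. The objects $T$, $C$ and all Hom conditions decompose along the corresponding finite product decomposition of $R$. So whether $T$ is tilting and whether $C$ is cotilting does not depend on $\mathsf d$.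

### 1.5 The easy case

A noetherian ring $S$ is Cohen–Macaulay (CM) if every $S_{\mathfrak p}$ is a CM local ring.

**Proposition 1.7.** Let $R$ be CM. Then $\operatorname{ht}$ is a codimension function, and for every codimension function $\mathsf d$ the object $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting.

*Proof.* In a CM ring $\operatorname{ht}\mathfrak q=\operatorname{ht}\mathfrak p+\dim(R/\mathfrak p)_{\mathfrak q}$ for $\mathfrak p\subseteq\mathfrak q$, so $\operatorname{ht}$ is a codimension function, and by Remark 1.6 we may take $\mathsf d=\operatorname{ht}$. As $R_{\mathfrak p}$ is CM, $H^i_{\mathfrak p}(R_{\mathfrak p})=0$ for $i\neq\operatorname{ht}\mathfrak p$. So $\Gamma(\mathfrak p)[\operatorname{ht}\mathfrak p]$ is a module in degree $0$, and so are $T$ and $T^{(I)}$. There are no negative Ext groups between modules, so $T$ is tilting by Lemma 1.4. By (1) each $C_{\mathfrak p}$ is a module in degree $0$, hence so is $C^I$. Then $H^j(\Gamma(\mathfrak p)\otimes C^I)=H^j_{\mathfrak p}((C^I)_{\mathfrak p})=0$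 for $j>\operatorname{ht}\mathfrak p=\dim R_{\mathfrak p}$, and Proposition 1.5 applies. $\square$

**Example ($R=\mathbb Z$ by hand).** Lemma 1.2 gives $T=\mathbb Q\oplus\bigoplus_\ell\mathbb Z(\ell^\infty)=\mathbb Q\oplus\mathbb Q/\mathbb Z$, and (1) gives $C=\mathbb Q\times\prod_\ell\operatorname{End}(\mathbb Z(\ell^\infty))=\mathbb Q\times\prod_\ell\mathbb Z_\ell$. Directly: $\operatorname{Ext}^1(T,T^{(I)})=0$ because $T^{(I)}$ is divisible. And $\operatorname{Ext}^1(X,\mathbb Z_\ell)=\operatorname{Hom}(\operatorname{Tor}_1(X,\mathbb Z(\ell^\infty)),\mathbb Z(\ell^\infty))$, which is $0$ for the torsion-free group $X=C^I$.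

## 2. Beyond Cohen–Macaulay rings: the statements

What changes for a ring that is not CM? Take $R=k[[a,b,c]]/(ab,ac)$, the union of a plane and a line. Since $(ab,ac)=(a)\cap(b,c)$, there is an exact sequence
$$0\to R\to k[[b,c]]\oplus k[[a]]\to k\to0.$$
With $\mathfrak m$ the maximal ideal it gives $H^0_{\mathfrak m}(R)=0$, an inclusion $k\hookrightarrow H^1_{\mathfrak m}(R)$, and $H^2_{\mathfrak m}(R)\cong H^2_{\mathfrak m}(k[[b,c]])\ne0$. A codimension function, obtained from the height in $k[[a,b,c]]$ by subtracting $1$, has $\mathsf d((a))=0$, $\mathsf d((b,c))=1$, $\mathsf d(\mathfrak m)=2$. So $\Gamma(\mathfrak m)[2]$ has cohomology in degrees $-1$ and $0$, and $C_{\mathfrak m}$ has cohomology in degrees $0$ and $1$. Neither $T$ nor $C$ is a module any more. Negative Homs between complexes can be nonzero, and $H^1(C^I)$ can contribute to $H^j(\Gamma(\mathfrak p)\otimes C^I)$ in degrees $j>\mathsf d(\mathfrak p)$. Both arguments of Proposition 1.7 stop here.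

Still, this $R$ is a quotient of a CM ring. We say that $R$ is a *homomorphic image of a CM ring* if $R\cong S/I$ for some CM ring $S$ and some ideal $I$. Hrbek, Nakamura and Šťovíček ("Tilting complexes and codimension functions over commutative noetherian rings", arXiv:2207.01309 (2022)) pose the following question. *Let $R$ be a commutative noetherian ring with a codimension function $\mathsf d$. Is $R$ a homomorphic image of a CM ring if and only if $T_{\Phi_{\mathsf d}}$ is tilting (resp. $C_{\Phi_{\mathsf d}}$ is cotilting)?* The answer is no for both versions, by Theorem A.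

**Theorem A.** There is a $3$-dimensional noetherian domain $R$, with $\mathsf d=\operatorname{ht}$ a codimension function (unique up to a constant), such that $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting, but $R$ is not a homomorphic image of a CM ring.

**Theorem B.** For the ring $R$ of Theorem A and a suitable $x\in R$, the ring $\bar R=R/xR$ is a $2$-dimensional noetherian domain, with codimension function $\mathsf d=\operatorname{ht}$, such that $T_{\Phi_{\mathsf d}}$ is tilting, $C_{\Phi_{\mathsf d}}$ is not cotilting, and $\bar R$ is not a homomorphic image of a CM ring. Moreover $T_{\Phi_{\mathsf d}}$ is tilting for every $\bar R/\mathfrak p$.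

So the two versions differ, and being cotilting is not inherited by quotients: $C$ is cotilting for $R$ but not for $R/xR$.

**Theorem C.** If $\dim R<\infty$ and $R$ is a homomorphic image of a CM ring, then, for every codimension function $\mathsf d$ on $\operatorname{Spec}R$, $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting.

No claim is made when $\dim R=\infty$. For the last theorem consider, for $\mathfrak p\in\operatorname{Spec}R$, the conditions

* $(a_{\mathfrak p})$: for all $\mathfrak q\supseteq\mathfrak p$, with $D=(R/\mathfrak p)_{\mathfrak q}$, the completion $\widehat D$ is equidimensional and $\widehat D\otimes_D\operatorname{Frac}D$ is CM;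
* $(b_{\mathfrak p})$: $(R/\mathfrak p)_f$ is CM for some $f\notin\mathfrak p$.

**Theorem D.** Let $\dim R<\infty$ and let $\mathsf d$ be a codimension function.

1. Equivalent: (i) $R$ is a homomorphic image of a CM ring; (ii) $C_{\Phi_{\mathsf d}}$ is cotilting for every $R/\mathfrak p$, $\mathfrak p\in\operatorname{Spec}R$ (with $\mathsf d$ restricted); (iii) $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$ hold for all $\mathfrak p$.
2. If $R$ is local, these are equivalent to (iv): $T_{\Phi_{\mathsf d}}$ is tilting for every $R/\mathfrak p$.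
3. If $\dim R\le2$, then (i) holds iff $C_{\Phi_{\mathsf d}}$ (for $R$ itself) is cotilting. If $\dim R\le1$, then (i) holds, and $T_{\Phi_{\mathsf d}}$ and $C_{\Phi_{\mathsf d}}$ are always tilting, resp. cotilting. By Theorems A and B these dimension bounds are sharp.

Theorem D relies on two cited theorems of Kawasaki, stated in Section 8. Theorems A, B and C do not use them.

## 3. Descending from a Cohen–Macaulay ring to its quotients: Theorem C

**Set-up.** Let $R=S/\mathfrak a$ with $S$ CM and $\dim R<\infty$. Replacing $S$ by $(1+\mathfrak a)^{-1}S$, which does not change $S/\mathfrak a$, we may assume that all maximal ideals of $S$ contain $\mathfrak a$. A maximal ideal $Q$ of $S$ contains one of the finitely many minimal primes $P$ of $\mathfrak a$, and $\operatorname{ht}Q=\operatorname{ht}P+\dim(S/P)_Q\le\operatorname{ht}P+\dim R$. So $\dim S<\infty$. Also $\operatorname{ht}_S$ is a codimension function on $\operatorname{Spec}S$, and so is its restriction to $\operatorname{Spec}R=V(\mathfrak a)$. By Remark 1.6 assume $\mathsf d=\operatorname{ht}_S|_{V(\mathfrak a)}$.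

For $Q\in\operatorname{Spec}S$, $H_Q:=\Gamma_S(Q)[\operatorname{ht}Q]$ is a module in degree $0$. Fix $P\in V(\mathfrak a)$ corresponding to $\mathfrak p\in\operatorname{Spec}R$, and put $h=\operatorname{ht}P$, $\kappa=\kappa(P)$. Choose $z_1,\dots,z_h\in P$ whose images form a maximal $S_P$-regular sequence. Let $\mathrm{Kos}$ be their Koszul complex over $S$, in degrees $-h,\dots,0$. Then $\mathrm{Kos}_P\simeq\Lambda:=S_P/(z)$, an artinian local ring, and $\mathrm{Kos}^*:=\operatorname{Hom}_S(\mathrm{Kos},S)\cong\mathrm{Kos}[-h]$. As $\Lambda$ is $P$-torsion,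
$$\Gamma_S(P)\otimes\mathrm{Kos}\cong\mathrm{Kos}_P\simeq\Lambda.\tag{3}$$
Computing with the Čech complex on generators of $P$, we get $\Gamma_R(\mathfrak p)=\Gamma_S(P)\otimes_S^{\mathbf L}R$.

**Lemma 3.1.** Let $N$ be a $\Lambda$-module. If $\operatorname{Tor}^\Lambda_i(N,\kappa)=0$ for $i\gg0$, then it vanishes for all $i\ge1$. If $\operatorname{Ext}^i_\Lambda(\kappa,N)=0$ for $i\gg0$, then it vanishes for all $i\ge1$.

*Proof.* Suppose $i\ge1$ is the largest index with $\operatorname{Tor}_i(N,\kappa)\neq0$. Then $\operatorname{Tor}_{i+1}(N,-)$ vanishes on all modules of finite length. Choose an embedding $\kappa\hookrightarrow\Lambda$. Exactness of $\operatorname{Tor}_{i+1}(N,\Lambda/\kappa)\to\operatorname{Tor}_i(N,\kappa)\to\operatorname{Tor}_i(N,\Lambda)=0$ gives a contradiction. For Ext, take the largest $i\ge1$ with $\operatorname{Ext}^i(\kappa,N)\neq0$ and use $0=\operatorname{Ext}^i(\Lambda,N)\to\operatorname{Ext}^i(\kappa,N)\to\operatorname{Ext}^{i+1}(\Lambda/\kappa,N)=0$. $\square$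

### 3.1 $T$ is tilting

By Lemma 1.2, $T_R=T'\otimes_S^{\mathbf L}R$ with $T'=\bigoplus_{Q\in V(\mathfrak a)}H_Q$. Put $Y=T'^{(I)}$. Then
$$\operatorname{Hom}_{\mathsf D(R)}(H_P\otimes_S^{\mathbf L}R,\,T_R^{(I)}[i])=\operatorname{Hom}_{\mathsf D(S)}(H_P,(Y\otimes_S^{\mathbf L}R)[i]),$$
and we must show that this vanishes for $i\ne0$. The idea is to compute first over $S$, where $H_P$ and $Y$ are modules, and to prove that the answer is a *flat* $S$-module, so that tensoring with $R$ does no harm.

**Step 1: $L:=\mathbf R\mathrm{Hom}_S(H_P,Y)$ is a module, and it commutes with $\otimes M$.** Cohomology of $L$ in degrees $<0$ vanishes as $H_P$ and $Y$ are modules. In degrees $>0$ it vanishes by Lemma 1.4 and its proof for $S$ with $\mathsf d=\operatorname{ht}_S$, because $H_P$ is a summand of $T_S=\bigoplus_QH_Q$ and $Y$ is a summand of $T_S^{(I)}$. So $L$ is a module in degree $0$. Over a noetherian ring $S$ of finite dimension every flat module has projective dimension $\le\dim S$ (Raynaud–Gruson). As $H_P$ is isomorphic in $\mathsf D(S)$ to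 a shifted bounded complex of flat modules, it has finite projective dimension, say $c$. We claim that for every finitely generated $S$-module $M$ the natural map
$$L\otimes_S^{\mathbf L}M\to\mathbf R\mathrm{Hom}_S(H_P,Y\otimes_S^{\mathbf L}M)\tag{4}$$
is an isomorphism. This is clear if $M$ is replaced by a perfect complex. In general let $F_s$ be the truncation to its first $s$ terms of a resolution of $M$ by finitely generated projectives. The cone of $F_s\to M$ is in $\mathsf D^{\le-s}$. The functor on the left sends $\mathsf D^{\le-s}$ to $\mathsf D^{\le-s}$, and the one on the right sends it to $\mathsf D^{\le-s+c}$. So the cone of (4) lies in $\mathsf D^{\le-s+c}$ for every $s$, and is $0$.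

**Step 2: Tor with $L$ vanishes in large degrees.** $Y\otimes^{\mathbf L}M$ is a coproduct of copies of the complexes $(\Gamma_S(Q)\otimes M)[\operatorname{ht}Q]$, hence in $\mathsf D^{\ge-\dim S}$. As $H_P$ is a module, (4) gives $L\otimes^{\mathbf L}M\in\mathsf D^{\ge-\dim S}$. So $\operatorname{Tor}^S_i(L,M)=0$ for $i>\dim S$ and $M$ finitely generated.

**Step 3: $\operatorname{Tor}_i^S(L,S/P)=0$ for $i\ge1$.** By (3), $H_P\otimes\mathrm{Kos}^*\cong\Gamma_S(P)[h]\otimes\mathrm{Kos}[-h]\simeq\Lambda$. So
$$L\otimes\mathrm{Kos}\cong\mathbf R\mathrm{Hom}(H_P\otimes\mathrm{Kos}^*,Y)\cong\mathbf R\mathrm{Hom}(\Lambda,Y)\in\mathsf D^{\ge0}.$$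
Also $L\otimes\mathrm{Kos}\in\mathsf D^{\le0}$. Elements outside $P$ are invertible on $H_P$, hence on $L$, so $L$ is an $S_P$-module. Thus $L\otimes_{S_P}^{\mathbf L}\Lambda\simeq L\otimes\mathrm{Kos}$ is a $\Lambda$-module $\bar L$ in degree $0$, and
$$\operatorname{Tor}_i^\Lambda(\bar L,\kappa)=\operatorname{Tor}_i^{S_P}(L,\kappa)=\operatorname{Tor}_i^S(L,S/P).$$
These vanish for $i\gg0$ by Step 2, hence for $i\ge1$ by Lemma 3.1.

**Step 4: $L$ is flat.** Suppose $\operatorname{Tor}_i^S(L,S/\mathfrak q)\neq0$ for some $i\ge1$ and some prime $\mathfrak q$. As $L$ is an $S_P$-module, $\mathfrak q\subseteq P$. Take $\mathfrak q$ maximal with this property for this $i$. By Step 3, $\mathfrak q\neq P$; pick $w\in P\setminus\mathfrak q$. The module $S/(\mathfrak q+wS)$ is filtered by modules $S/\mathfrak q'$ with $\mathfrak q'\supsetneq\mathfrak q$, so $\operatorname{Tor}_i(L,S/(\mathfrak q+wS))=0$. Hence multiplication by $w$ is surjective on $N=\operatorname{Tor}_i(L,S/\mathfrak q)$.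

On the other hand $N=H^{-i}(Z)$ with $Z=\mathbf R\mathrm{Hom}(H_P,Y\otimes^{\mathbf L}S/\mathfrak q)$, by (4). Since $w\in P$, we have $S_w\otimes\Gamma_S(P)=0$, so $\mathbf R\mathrm{Hom}(S_w,Z)=0$. As $S_w$ has projective dimension $\le1$, there is an exact sequence
$$0\to\operatorname{Ext}^1(S_w,H^{-i-1}(Z))\to H^{-i}\mathbf R\mathrm{Hom}(S_w,Z)\to\operatorname{Hom}(S_w,H^{-i}(Z))\to0,$$
so $\operatorname{Hom}(S_w,N)=0$. But $\operatorname{Hom}(S_w,N)=\varprojlim(\cdots\xrightarrow wN\xrightarrow wN)$ maps onto $N$, because $w$ is surjective on $N$. So $N=0$, a contradiction. Hence $\operatorname{Tor}_i^S(L,S/\mathfrak q)=0$ for all $i\ge1$ and all $\mathfrak q$, and $L$ is flat.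

**Step 5: end.** $L\otimes_S^{\mathbf L}R$ is in degree $0$. By (4) with $M=R$, the Hom groups vanish for $i\ne0$. As $P$ was arbitrary, $T_R$ is tilting.

### 3.2 $C$ is cotilting

For $Q\in\operatorname{Spec}S$ let $K(Q)=\operatorname{Hom}_S(H_Q,E_S(Q))=C^S_Q$, a module.

**Step 1: reduction to an injectivity statement.** Since $E_R(\mathfrak p)=\operatorname{Hom}_S(R,E_S(P))$ and $\Gamma_R(\mathfrak p)=\Gamma_S(P)\otimes_S^{\mathbf L}R$, adjunction gives $C^R_{\mathfrak p}=\mathbf R\mathrm{Hom}_S(R,K(P))$. So $(C^R)^I=\mathbf R\mathrm{Hom}_S(R,K)$ with the module $K=\prod_{Q\in V(\mathfrak a)}K(Q)^I$. As $R$ has a resolution by finitely generated projective $S$-modules, $K$ is a module, and $\Gamma_S(P)$ is a bounded complex of flats,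
$$\Gamma_R(\mathfrak p)\otimes_R(C^R)^I=\Gamma_S(P)\otimes_S\mathbf R\mathrm{Hom}_S(R,K)=\mathbf R\mathrm{Hom}_S(R,\Gamma_S(P)\otimes K).$$
$K$ is a direct factor of $(C^S)^I$, so $\Gamma_S(P)\otimes K\in\mathsf D^{\ge h}$ by Proposition 1.5 for $S$. It is in $\mathsf D^{\le h}$ as $\dim S_P=h$. So $\Gamma_S(P)\otimes K=G[-h]$ with $G=H^h_P(K_P)$, where $K_P$ is the localization. If $G$ is an injective $S$-module, then the displayed complex lives in degree $h=\mathsf d(\mathfrak p)$, and Proposition 1.5 shows that $C^R$ is cotilting.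

**Step 2: $\operatorname{Ext}^i_{S_P}(\kappa,G)=0$ for $i\gg0$.** By (1) over $S$, $\operatorname{Ext}^i_S(M,K)=\prod_{Q\in V(\mathfrak a)}\operatorname{Hom}(H^{\operatorname{ht}Q-i}_Q(M_Q),E(Q))^I=0$ for $i>\dim S$ and every module $M$. As $G=\Gamma_S(P)\otimes K[h]$ and $\kappa$ is $P$-torsion,
$$\operatorname{Ext}^i_{S_P}(\kappa,G)=\operatorname{Ext}^{i+h}_{S_P}(\kappa,K_P)=\operatorname{Ext}^{i+h}_S(S/P,K)_P=0\quad\text{for }i\gg0.$$

**Step 3: $\operatorname{Ext}^1_{S_P}(\kappa,G)=0$.** By (3),
$$\mathbf R\mathrm{Hom}_{S_P}(\Lambda,G)\simeq\mathrm{Kos}^*\otimes G\simeq\mathrm{Kos}[-h]\otimes\Gamma_S(P)\otimes K[h]\simeq\mathrm{Kos}_P\otimes K\in\mathsf D^{\le0}.$$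
It also lies in $\mathsf D^{\ge0}$, as $\Lambda$ and $G$ are modules. So it is a $\Lambda$-module $G_0$ in degree $0$, and adjunction gives $\operatorname{Ext}^i_\Lambda(\kappa,G_0)=\operatorname{Ext}^i_{S_P}(\kappa,G)$. By Step 2 and Lemma 3.1 this vanishes for $i\ge1$.

**Step 4: $G$ is injective.** $G$ is a $P$-torsion $S_P$-module, so its minimal injective resolution over $S_P$ consists of direct sums of copies of $E(P)$. The multiplicity in degree $1$ is $\dim_\kappa\operatorname{Ext}^1_{S_P}(\kappa,G)=0$. So $G$ is injective over $S_P$, hence over $S$. This proves Theorem C. $\square$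

## 4. Generic Cohen–Macaulayness at a minimal prime

To attack the converse, look for a property of images of CM rings that might follow from tilting or cotilting. The property is generic Cohen–Macaulayness of the domains $R/\mathfrak p$.

**Lemma 4.1.** Let $A$ be a noetherian ring and $P$ a nilpotent prime such that all $P^i/P^{i+1}$ ($i\ge0$) are free over $A/P$. Then $\operatorname{depth}A_{\mathfrak q}=\operatorname{depth}(A/P)_{\mathfrak q}$ and $\dim A_{\mathfrak q}=\dim(A/P)_{\mathfrak q}$ for all $\mathfrak q$.

*Proof.* The dimensions agree since $P$ is nilpotent. Let $P^m=0\neq P^{m-1}$ and $r=\operatorname{depth}(A/P)_{\mathfrak q}$. By the filtration by powers of $P$, $H^i_{\mathfrak q}$ vanishes on $A_{\mathfrak q}$ and on $(A/P^{m-1})_{\mathfrak q}$ for $i<r$. So $H^r_{\mathfrak q}(P^{m-1}_{\mathfrak q})\hookrightarrow H^r_{\mathfrak q}(A_{\mathfrak q})$, and the left side is a nonzero direct sum of copies of $H^r_{\mathfrak q}((A/P)_{\mathfrak q})\neq0$. $\square$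

**Lemma 4.2.** If a domain $D$ is a homomorphic image of a CM ring, then $D_f$ is CM for some $0\ne f\in D$.

*Proof.* Let $D=S/P$ with $S$ CM and $h=\operatorname{ht}P$. Choose $y_1,\dots,y_h\in P$ whose images form an $S_P$-regular sequence. The finitely generated modules $\ker(y_i\mid S/(y_1,\dots,y_{i-1}))$ vanish at $P$, so after inverting an element outside $P$ they vanish, and the sequence is $S$-regular. Replace $S$ by $S/(y)$, which is still CM. Now $P$ is a minimal prime and $PS_P$ is nilpotent. Inverting another element outside $P$, we reach that $P$ is nilpotent and that the finitely many nonzero finitely generated $D$-modules $P^i/P^{i+1}$ are free over $D$. By Lemma 4.1, $D$ after these localizations, that is $D_f$ with some $f\neq0$, is CM. $\square$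

If $R$ is an image of a CM ring, so is every $R/\mathfrak p$, and so $(b_{\mathfrak p})$ holds for every $\mathfrak p$. The sensible first attempt at the converse is to derive $(b_{\mathfrak p})$, and with it $(a_{\mathfrak p})$, from cotilting. This works at minimal primes. We first isolate the local argument.

**Lemma 4.3.** Let $(A,\mathfrak m)$ be a noetherian local ring with completion $\widehat A$, let $E=E_A(A/\mathfrak m)$, and let $\mathfrak p$ be a minimal prime of $A$. Suppose $H^j(\mathbf R\mathrm{Hom}_A(\mathbf R\Gamma_{V(\mathfrak m)}A,E))_{\mathfrak p}=0$ for $j\ne-\dim A/\mathfrak p$. Then, with $D=A/\mathfrak p$, the ring $\widehat D$ is equidimensional and $\widehat D\otimes_D\operatorname{Frac}D$ is CM.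

*Proof.* Recall that $\widehat A$ has a normalized dualizing complex $D^\bullet$ and that, by local duality, $\mathbf R\mathrm{Hom}_A(\mathbf R\Gamma_{V(\mathfrak m)}A,E)\cong D^\bullet$. For $\mathfrak P\in\operatorname{Spec}\widehat A$ we have $D^\bullet_{\mathfrak P}\cong D^\bullet_{\widehat A_{\mathfrak P}}[\dim\widehat A/\mathfrak P]$, where $D^\bullet_{\widehat A_{\mathfrak P}}$ is the normalized dualizing complex of $\widehat A_{\mathfrak P}$. Its lowest and highest degrees with nonzero cohomology are $-\dim\widehat A_{\mathfrak P}$ and $-\operatorname{depth}\widehat A_{\mathfrak P}$.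

Let $\mathfrak P$ lie over $\mathfrak p$. Elements outside $\mathfrak p$ map outside $\mathfrak P$, so the hypothesis shows that $D^\bullet_{\mathfrak P}$ is concentrated in degree $-\dim D$. Hence $\widehat A_{\mathfrak P}$ is CM and $\dim\widehat A_{\mathfrak P}+\dim\widehat A/\mathfrak P=\dim D$. As $A_{\mathfrak p}\to\widehat A_{\mathfrak P}$ is flat and local and $A_{\mathfrak p}$ is artinian, the fibre $\widehat A_{\mathfrak P}/\mathfrak p\widehat A_{\mathfrak P}$ is CM of dimension $\dim\widehat A_{\mathfrak P}$. These fibres are the local rings of $\widehat D\otimes_D\operatorname{Frac}D$, which is therefore CM. A minimal prime $\mathfrak P$ of $\widehat D=\widehat A/\mathfrak p\widehat A$ lies over $\mathfrak p$ by going-down, and its fibre is artinian. So $\dim\widehat A_{\mathfrak P}=0$ and $\dim\widehat A/\mathfrak P=\dim D$. $\square$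

**Lemma 4.4.** Let $\dim R<\infty$, let $C_{\Phi_{\mathsf d}}$ be cotilting and let $\mathfrak p$ be a *minimal* prime. Then $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$ hold.

*Proof.* $R_{\mathfrak p}$ is artinian, so $\Gamma(\mathfrak p)=R_{\mathfrak p}$, and Proposition 1.5 says
$$\Big(\prod_{\mathfrak q}H^j(C_{\mathfrak q})^I\Big)_{\mathfrak p}=0\qquad\text{for }j\neq\mathsf d(\mathfrak p)\text{ and all }I.\tag{5}$$

**Proof of $(a_{\mathfrak p})$.** Let $\mathfrak q\supseteq\mathfrak p$. By (5), $H^j(C_{\mathfrak q})_{\mathfrak p}=0$ for $j\ne\mathsf d(\mathfrak p)$. Now $C_{\mathfrak q}[\mathsf d(\mathfrak q)]=\mathbf R\mathrm{Hom}(\Gamma(\mathfrak q),E(\mathfrak q))$ is the complex of Lemma 4.3 for $A=R_{\mathfrak q}$, and its cohomology at $\mathfrak p$ vanishes outside degree $\mathsf d(\mathfrak p)-\mathsf d(\mathfrak q)=-\dim(R/\mathfrak p)_{\mathfrak q}$. So Lemma 4.3 applies with $\mathfrak pR_{\mathfrak q}$.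

**Proof of $(b_{\mathfrak p})$.** As $\dim R<\infty$ and there are finitely many minimal primes, $\mathsf d$ is bounded, and by (1) only finitely many $j$ occur with some $H^j(C_{\mathfrak q})\ne0$. For each such $j\neq\mathsf d(\mathfrak p)$ choose a set $I$ with $|I|\ge|H^j(C_{\mathfrak q})|$ for all $\mathfrak q$, and an element of $\prod_{\mathfrak q}H^j(C_{\mathfrak q})^I$ whose $\mathfrak q$-component lists all elements of $H^j(C_{\mathfrak q})$. By (5) it is killed by some $f_j\notin\mathfrak p$. So this one $f_j$ kills $H^j(C_{\mathfrak q})$ for all $\mathfrak q$. Since $H^j(C_{\mathfrak q})=\operatorname{Hom}(H,E(\mathfrak q))$ with $H=H^{\mathsf d(\mathfrak q)-j}_{\mathfrak q}(R_{\mathfrak q})$ and $E(\mathfrak q)$ is an injective cogenerator, $f_j$ kills $H$: a map $f_jH\to E(\mathfrak q)$ extends to $\psi:H\to E(\mathfrak q)$, and $f_j\psi=0$ shows that the map is $0$. Put $f=\prod f_j$. If $\mathfrak q\supseteq\mathfrak p$ and $f\notin\mathfrak q$, then $f$ is invertible on these modules and kills them, so they vanish. Thus $R_{\mathfrak q}$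 has only one nonzero local cohomology module, and it is CM. Enlarge $f$, staying outside $\mathfrak p$, so that in $R_f$ the prime $\mathfrak p$ is nilpotent with free quotients $\mathfrak p^i/\mathfrak p^{i+1}$ over $(R/\mathfrak p)_f$. Now all primes of $R_f$ contain $\mathfrak p$, and Lemma 4.1 shows that $(R/\mathfrak p)_f$ is CM. $\square$

**Where this stops.** The proof uses $\Gamma(\mathfrak p)=R_{\mathfrak p}$: the criterion then sees all of $H^j(C^I)_{\mathfrak p}$. At a prime of positive height it does not. Suppose $R$ is a domain, $0\ne x\in R$, and $N=H^1(C^I)$ is killed by $x$. For $x\in\mathfrak p$ the summand $N[-1]$ contributes $H^{j-1}_{\mathfrak p}(N_{\mathfrak p})$ to degree $j$, and since $N_{\mathfrak p}$ is a module over $(R/xR)_{\mathfrak p}$, of dimension $\operatorname{ht}\mathfrak p-1$, this is $0$ for $j>\operatorname{ht}\mathfrak p$. So a large $H^1(C^I)$ supported on $V(x)$ is invisible to Proposition 1.5.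

This points to a counterexample. We want all failures of Cohen–Macaulayness to occur at infinitely many maximal ideals, all containing a prime $xR$, with every $g\notin xR$ avoiding almost all of them. Then $(b_{xR})$ fails, while $H^1(C^I)$ is killed by $x$.

## 5. Infinitely many defective maximal ideals on $V(x)$: Theorems A and B

**Proposition 5.1.** There are a noetherian domain $R$ of dimension $3$ and a nonzero $x\in R$ such that:

* (P1) all local rings of $R$ are catenary;
* (P2) $R$ has infinitely many maximal ideals $m_n$ ($n\in\mathbb N$, pairwise distinct), $xR$ is prime, $x\in m_n$ for all $n$, and every $g\in R\setminus xR$ lies in only finitely many $m_n$;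
* (P3) $R_{\mathfrak p}$ is CM for every non-maximal $\mathfrak p$;
* (P4) $\dim R_{m_n}=3$, $H^i_{m_n}(R_{m_n})=0$ for $i\neq2,3$, and $H^2_{m_n}(R_{m_n})\cong R/m_n$.

The construction is in Sections 6 and 7. In this section we deduce Theorems A and B from it. By (P1), if $\mathfrak p\subsetneq\mathfrak q$ are adjacent, then $\operatorname{ht}\mathfrak q=\operatorname{ht}\mathfrak p+1$ in the catenary local domain $R_{\mathfrak q}$. So $\operatorname{ht}$ is a codimension function, and the same argument applies to the domain $R/xR$, whose local rings are quotients of those of $R$.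

### 5.1 Negative Homs out of local cohomology

**Lemma 5.2.** Let $A$ be a noetherian ring, $\mathfrak a\subseteq A$ an ideal and $F$ a free module. Then $\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak a)}A,F[i])=0$ for $i<0$.

*Proof.* Let $y=(y_1,\dots,y_r)$ generate $\mathfrak a$ and $y^s=(y_1^s,\dots,y_r^s)$. $\mathbf R\Gamma_{V(\mathfrak a)}A$ is the homotopy colimit of the Koszul cochain complexes on $y^s$. So for $i=-j$ there is an exact sequence
$$0\to\varprojlim\nolimits^1_sH_{j+1}(y^s;F)\to\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak a)}A,F[-j])\to\varprojlim\nolimits_sH_j(y^s;F)\to0,$$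
and $H_j(y^s;F)=H_j(y^s;A)\otimes F$. Call an inverse system pro-zero if for each $s$ some transition map from a level $s'\ge s$ to level $s$ is zero. Then $\varprojlim$ and $\varprojlim^1$ vanish, also after $-\otimes F$. So it suffices that for every finitely generated $M$ the system $\{H_j(y^s;M)\}_s$ is pro-zero for $j\ge1$.

Use induction on $r$; the case $r=0$ is trivial. With $y'=(y_1,\dots,y_{r-1})$ there are exact sequences of inverse systems
$$0\to H_0(y_r^s;H_j(y'^s;M))\to H_j(y^s;M)\to H_1(y_r^s;H_{j-1}(y'^s;M))\to0.$$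
By induction the left system is pro-zero for $j\ge1$ and the right one for $j\ge2$. For $j=1$ the right system is $\{(0:_{M/y'^sM}y_r^s)\}_s$, and the transition map from level $s'$ to level $s$ is projection composed with multiplication by $y_r^{s'-s}$. Fix $s$, let $N=M/y'^sM$ and choose $c$ with $(0:_Ny_r^c)=\bigcup_e(0:_Ny_r^e)$, which is possible as $N$ is noetherian. An element at level $s'=s+c$ has image in $N$ killed by $y_r^{s'}$, hence by $y_r^c=y_r^{s'-s}$. So the transition map is zero. Extensions of pro-zero systems are pro-zero. $\square$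

**Lemma 5.3.** Let $A$ be a noetherian ring on which $\operatorname{ht}$ is a codimension function. Suppose $A_{\mathfrak p}$ is CM for every non-maximal $\mathfrak p$, and for every maximal ideal $\mathfrak n$, $H^i_{\mathfrak n}(A_{\mathfrak n})=0$ unless $i\in\{\operatorname{ht}\mathfrak n-1,\operatorname{ht}\mathfrak n\}$ and $H^{\operatorname{ht}\mathfrak n-1}_{\mathfrak n}(A_{\mathfrak n})\cong A/\mathfrak n$. Then $T=T_{\Phi_{\operatorname{ht}}}$ is tilting.

*Proof.* Write $T=\bigoplus H_{\mathfrak p}$ with $H_{\mathfrak p}=\Gamma(\mathfrak p)[\operatorname{ht}\mathfrak p]$. For $\mathfrak p$ non-maximal $H_{\mathfrak p}$ is a module in degree $0$. For $\mathfrak n$ maximal, $H_{\mathfrak n}$ has cohomology only in degrees $-1,0$, with $H^{-1}\cong A/\mathfrak n$. By Lemma 1.4 we must show $\operatorname{Hom}(H_{\mathfrak p},T^{(I)}[i])=0$ for $i<0$ and every $\mathfrak p$.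

**Case 1: $\mathfrak p$ non-maximal.** Let $N=H^{-1}(T^{(I)})\cong\bigoplus_{\mathfrak n}(A/\mathfrak n)^{(I)}$ and use the triangle $N[1]\to T^{(I)}\to H^0(T^{(I)})\to$. Negative Ext groups between modules vanish, so only $\operatorname{Hom}_A(H_{\mathfrak p},N)\subseteq\prod_{\mathfrak n}\operatorname{Hom}_A(H_{\mathfrak p},A/\mathfrak n)^I$ (for $i=-1$) could contribute. An element of $\mathfrak n\setminus\mathfrak p$ is invertible on $H_{\mathfrak p}$ and zero on $A/\mathfrak n$, so this is $0$.

**Case 2: $\mathfrak p=\mathfrak n$ maximal.** Here $\Gamma(\mathfrak n)=\mathbf R\Gamma_{V(\mathfrak n)}A$. So $\mathbf R\Gamma_{V(\mathfrak n)}H_{\mathfrak q}=\Gamma(\mathfrak n)\otimes H_{\mathfrak q}=0$ for $\mathfrak q\neq\mathfrak n$, and $\mathbf R\Gamma_{V(\mathfrak n)}T^{(I)}=H_{\mathfrak n}^{(I)}$. As $H_{\mathfrak n}\in\mathsf D_{V(\mathfrak n)}(A)$,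
$$\operatorname{Hom}(H_{\mathfrak n},T^{(I)}[i])=\operatorname{Hom}(\Gamma(\mathfrak n),\Gamma(\mathfrak n)^{(I)}[i])=\operatorname{Hom}(\mathbf R\Gamma_{V(\mathfrak n)}A,A^{(I)}[i]).$$
The last step uses $\Gamma(\mathfrak n)^{(I)}=\mathbf R\Gamma_{V(\mathfrak n)}(A^{(I)})$. This is zero for $i<0$ by Lemma 5.2. $\square$

### 5.2 Proof of Theorem A

Let $R$ be as in Proposition 5.1 and $\mathsf d=\operatorname{ht}$; as $\operatorname{Spec}R$ is connected, $\mathsf d$ is unique up to a constant.

**Step 1: neither $R$ nor $R/xR$ is a homomorphic image of a CM ring.** If $R$ were one, so would be the domain $R/xR$. Then Lemma 4.2 would give $f\in R\setminus xR$ with $(R/xR)_f$ CM. By (P2) some $m_n\not\ni f$. So $R_{m_n}/xR_{m_n}$ is CM, and $R_{m_n}$ is CM since $x$ is a nonzerodivisor. But by (P4) it has depth $2$ and dimension $3$.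

**Step 2: $C_{\Phi_{\mathsf d}}$ is cotilting.** By (1) and (P3), $C_{\mathfrak p}$ is a module in degree $0$ for $\mathfrak p$ non-maximal. By (P4), $C_{m_n}$ has cohomology only in degrees $0,1$, with $H^1(C_{m_n})=\operatorname{Hom}(R/m_n,E(m_n))\cong R/m_n$. So $C^I$ has cohomology only in degrees $0,1$, and $H^1(C^I)\cong\prod_n(R/m_n)^I$ is killed by $x$. Consider the triangle $H^0(C^I)\to C^I\to H^1(C^I)[-1]\to$ and let $j>\operatorname{ht}\mathfrak p$. Then $H^j(\Gamma(\mathfrak p)\otimes H^0(C^I))=0$ since $\dim R_{\mathfrak p}=\operatorname{ht}\mathfrak p$. And $H^{j-1}(\Gamma(\mathfrak p)\otimes H^1(C^I))$ is the $(j-1)$-st local cohomology of a module over $(R/xR)_{\mathfrak p}$. This ring is zero or has dimension $\operatorname{ht}\mathfrak p-1<j-1$, so the group vanishes. Hence $H^j(\Gamma(\mathfrak p)\otimes C^I)=0$, and Proposition 1.5 applies.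

**Step 3: $T_{\Phi_{\mathsf d}}$ is tilting.** This is Lemma 5.3 with (P3) and (P4). $\square$

### 5.3 Proof of Theorem B

Let $\bar R=R/xR$, a domain by (P2), with $\mathsf d=\operatorname{ht}$. It is not a homomorphic image of a CM ring by Step 1 above.

**Step 1: local cohomology of $\bar R$.** From $0\to R_{m_n}\xrightarrow xR_{m_n}\to\bar R_{m_n}\to0$ and (P4), $\bar R_{m_n}$ has dimension $2$, $H^0_{m_n}(\bar R_{m_n})\hookrightarrow H^1_{m_n}(R_{m_n})=0$, and $H^1_{m_n}(\bar R_{m_n})$ is the kernel of $x$ on $H^2_{m_n}(R_{m_n})\cong R/m_n$, which is all of $R/m_n$ because $x\in m_n$. At every other prime, $\bar R$ is a local domain of dimension $\le1$, hence CM.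

**Step 2: $T_{\Phi_{\mathsf d}}$ is tilting** for $\bar R$ by Lemma 5.3. If $\mathfrak p\ne0$ is a prime of $\bar R$, then $\bar R/\mathfrak p$ is a domain of dimension $\le1$, hence CM, and $T_{\Phi_{\mathsf d}}$ is tilting for it by Proposition 1.7.

**Step 3: $C$ is not cotilting.** By (1), $H^1(C)\cong\prod_nR/m_n$. The element $(1)_n$ is not killed by any nonzero $f\in\bar R$, since by (P2) $f$ lies in only finitely many $m_n$. So $H^1(\Gamma(0)\otimes C)=H^1(C)\otimes\operatorname{Frac}\bar R\ne0$ while $\mathsf d(0)=0$. By Proposition 1.5, $C$ is not cotilting. $\square$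

The contrast comes from the two infinite operations. In $T$ the residue fields $R/m_n$ are collected in a direct sum; in $C$ they are collected in a product, which over $\bar R$ contains a non-torsion element.

## 6. A three-dimensional local model with $H^2$ equal to the residue field

**Step 1: the rings $A\subset B$.** The purpose is a domain that fails to be CM at one maximal ideal only, and there by a copy of the residue field. Let $k$ be a field and
$$B=k[s,t,u,v]/(sv-tu)\cong k[s,t,sy,ty]\subset k[s,t,y],\qquad u=sy,\ v=ty.$$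
It is graded by $y$-degree: $B=\bigoplus_{i\ge0}B_i$ with $B_i=(s,t)^iy^i$ and $B_0=k[s,t]$. Remove degree one:
$$A=B_0\oplus\bigoplus_{i\ge2}B_i.$$
This is a subring, generated over $k$ by $s,t$ and the monomials of degree $2$ and $3$ in $u,v$. Also $B=A+Au+Av$ is finite over $A$. As $A_{\ge2}B_1\subseteq B_{\ge3}\subseteq A$, the $A$-module $M:=B/A\cong B_1\cong(s,t)k[s,t]$ is a module over $A/A_{\ge2}=k[s,t]$. Let $\mathfrak m=(s,t)B_0\oplus A_{\ge2}$, so that $A/\mathfrak m=k$.

**Step 2: the parameter $x$.** We shall glue infinitely many copies of $A$ along a common element $x\in\mathfrak m$, and we need $A/xA$ to be a domain. The choice $x=s$ fails: $B/sB=k[t,u,v]/(tu)$ contains $A/sA$ (as $M$ is flat over $k[s]$), and $t\cdot u^2=0$ there with $t,u^2\neq0$. Instead put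
$$x:=s-v^2\in\mathfrak m.$$
Its image in $A/A_{\ge2}=k[s,t]$ is $s$, so $x$ is transcendental over $k$. The domains $A$ and $B$ are torsion-free, hence flat, over $k[x]$. On $M$ the element $x$ acts as $s$, so $M\cong(x,t)k[x,t]$ is $k[x]$-flat, with $A$ acting through $A\to k[x,t]$, $s\mapsto x$, $t\mapsto t$, $A_{\ge2}\mapsto0$.

**Step 3: base change keeps domains.** For a $k[x]$-algebra $\Theta$ write $A_\Theta=A\otimes_{k[x]}\Theta$, and similarly for $B,M$. As $M$ is $k[x]$-flat, $0\to A_\Theta\to B_\Theta\to M_\Theta\to0$ is exact. Eliminating $s=x+v^2$,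
$$B_\Theta=\Theta[t,u,v]/\big(v(x+v^2)-tu\big),$$
which is free over $\Theta[t,u]$ on $1,v,v^2$. If $\Theta$ is a domain with fraction field $\Lambda$, the equation is of degree one in $t$, with coefficients $-u$ and $v(x+v^2)$, which are coprime in $\Lambda[u,v]$. So it is irreducible and $B_\Lambda$ is a domain. Hence:
$$\text{if }\Theta\text{ is a domain (the image of }x\text{ may be }0),\text{ then }A_\Theta\subseteq B_\Theta\subseteq B_\Lambda\text{ are domains.}\tag{6}$$

**Proposition 6.1.** Let $\Delta$ be a $k[x]$-algebra that is a DVR with uniformizer $x\neq0$. Put $Q=\mathfrak mA_\Delta$ and $O=(A_\Delta)_Q$. Then $A_\Delta/Q=\Delta/x\Delta$; $O$ is a universally catenary local domain of dimension $3$; $O_{\mathfrak q}$ is CM for every $\mathfrak q\neq Q$; $H^i_Q(O)=0$ for $i\neq2,3$; and $H^2_Q(O)\cong O/Q$.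

*Proof.* **Dimension.** $A_\Delta/Q=k\otimes_{k[x]}\Delta=\Delta/x\Delta$, since $x\in\mathfrak m$; it is a field. $A_\Delta$ is a domain by (6) and a finitely generated $\Delta$-algebra, and $\Delta$ is universally catenary, so $O$ is. $B_\Delta$ is finite over $A_\Delta$ and free of rank $3$ over $\Delta[t,u]$, so $A_\Delta$ has transcendence degree $2$ over $\Delta$. As $Q\cap\Delta=x\Delta$, the dimension formula (Matsumura, *Commutative Ring Theory*, 15.6) gives $\dim O=1+2-0=3$.

**Local cohomology of $B_\Delta$.** $B_\Delta$ is a hypersurface in the regular ring $\Delta[t,u,v]$, hence CM. Let $\mathfrak c=\ker(A_\Delta\to\Delta[t])$; it kills $M_\Delta=B_\Delta/A_\Delta$ and is nonzero, as $0\ne v^2\in\mathfrak c$. So $A_\Delta$ and $B_\Delta$ have the same fraction field, and by the dimension formula a prime $\mathfrak n$ of $B_\Delta$ over $\mathfrak q$ has $\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak q$. So $H^i_{\mathfrak q}((B_\Delta)_{\mathfrak q})=\bigoplus_{\mathfrak n}H^i_{\mathfrak n}((B_\Delta)_{\mathfrak n})=0$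 for $i\neq\operatorname{ht}\mathfrak q$, where $\mathfrak n$ runs over the finitely many primes over $\mathfrak q$.

**The module $M_\Delta$.** $M_\Delta=(x,t)\Delta[t]$ is a module over $A_\Delta/\mathfrak c=\Delta[t]$, and $Q/\mathfrak c=(x,t)$. As $O/\mathfrak cO=\Delta[t]_{(x,t)}$ has dimension $2$ and $O$ is a catenary domain, $\operatorname{ht}\mathfrak cO=1$.

**Primes $\mathfrak q\subsetneq Q$.** If $\mathfrak q\not\supseteq\mathfrak c$, then $(M_\Delta)_{\mathfrak q}=0$ and $O_{\mathfrak q}=(B_\Delta)_{\mathfrak q}$. If $\mathfrak q\supseteq\mathfrak c$, then $\mathfrak q/\mathfrak c\not\supseteq(x,t)$, so $(M_\Delta)_{\mathfrak q}=(O/\mathfrak cO)_{\mathfrak q}$ is regular of dimension $\operatorname{ht}\mathfrak q-1$. In both cases the sequence $0\to O_{\mathfrak q}\to(B_\Delta)_{\mathfrak q}\to(M_\Delta)_{\mathfrak q}\to0$ gives $H^i_{\mathfrak q}(O_{\mathfrak q})=0$ for $i<\operatorname{ht}\mathfrak q$.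

**The prime $Q$.** The sequence $0\to(M_\Delta)_Q\to\Delta[t]_{(x,t)}\to O/Q\to0$, whose middle term has depth $2$, gives $H^0_Q(M_\Delta)=0$ and $H^1_Q(M_\Delta)\cong O/Q$. Since $H^i_Q((B_\Delta)_Q)=0$ for $i<3$, we get $H^i_Q(O)\cong H^{i-1}_Q(M_\Delta)$ for $i\le2$. So $H^0_Q(O)=H^1_Q(O)=0$ and $H^2_Q(O)\cong O/Q$. For $i>3$ use $\dim O=3$. $\square$

## 7. Gluing infinitely many copies along $x$

We now prove Proposition 5.1. Let $A^{(n)}$ ($n\in\mathbb N$) be copies of the $k[x]$-algebra $A$, with $\mathfrak m^{(n)},t_n,\dots$. For finite $F\subset\mathbb N$ let $A_F=\bigotimes_{k[x],\,n\in F}A^{(n)}$, with $A_\emptyset=k[x]$.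

**Step 1: domains and injections.** Adding one index at a time and using (6) with $\Theta=A_{F'}$ and with $\Theta=A_{F'}/xA_{F'}$, we see by induction that $A_F$ and $A_F/xA_F$ are domains. $A_F$ is a finitely generated $k$-algebra and $k[x]$-flat. For $F\subseteq G$ the map $A_F\to A_F\otimes_{k[x]}A_{G\setminus F}=A_G$ is injective, because $k[x]\to A_{G\setminus F}$ is injective and $A_F$ is flat. The map $A_F/x\to(A_F/x)\otimes_k(A_{G\setminus F}/x)=A_G/x$ is injective, because $k$ is a field and $A_{G\setminus F}/x\ne0$. Let $W=\varinjlim A_F$ and $W^{(n)}=\varinjlim_{F\not\ni n}A_F$, so $W=A^{(n)}\otimes_{k[x]}W^{(n)}$. These rings, and $W/xW$ and $W^{(n)}/xW^{(n)}$, are domains, and $A_F\cap xW=xA_F$.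

**Step 2: the primes $\mathfrak p_n$.** Let $\mathfrak p_n=\mathfrak m^{(n)}W$. Since $x\in\mathfrak m$, $W/\mathfrak p_n=k\otimes_{k[x]}W^{(n)}=W^{(n)}/xW^{(n)}$. So $\mathfrak p_n$ is prime, contains $x$, and $\mathfrak p_n\cap W^{(n)}=xW^{(n)}$. As $A_F/x\to W^{(n)}/x$ is injective for $n\notin F$:
$$\text{if }w\in A_F\setminus xA_F\ (\text{equivalently }w\in A_F,\ w\notin xW)\text{ and }n\notin F,\text{ then }w\notin\mathfrak p_n.\tag{7}$$
Put $\Sigma=W\setminus\bigcup_n\mathfrak p_n$, $R=\Sigma^{-1}W$ (a domain), and $m_n=\mathfrak p_nR$.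

**Step 3: the $m_n$ are distinct and are exactly the maximal ideals of $R$.** We have $t\ne0$ in $B/xB=k[t,u,v]/(v^3-tu)\supseteq A/xA$. So (7) gives $t_n\in\mathfrak p_n\setminus\mathfrak p_j$ for $j\neq n$, and the $\mathfrak p_n$ are pairwise incomparable. It suffices that every ideal $J\subseteq\bigcup_n\mathfrak p_n$ of $W$ lies in some $\mathfrak p_n$. This is clear if $J\subseteq xW$. Otherwise choose $w\in J\setminus xW$, $w\in A_{F_0}$. Let $F\supseteq F_0$ be finite and suppose $J\cap A_F\not\subseteq\mathfrak p_n$ for all $n\in F_0$. Then this holds for all $n\in F$, since $w\notin\mathfrak p_n$ for $n\notin F_0$ by (7). Also $w\in J\cap A_F$ and $w\notin xA_F$. By prime avoidance in $A_F$ there is $w'\in J\cap A_F$ outside $xA_F$ and outside $\mathfrak p_n\cap A_F$ for all $n\in F$. By (7), $w'\notin\mathfrak p_n$ for $n\notin F$ as well, so $w'\in\Sigma$, contradicting $J\subseteq\bigcup\mathfrak p_n$. So for each finite $F\supseteq F_0$ some $n\in F_0$ has $J\cap A_F\subseteq\mathfrak p_n$. As $F_0$ is finite, one $n$ works for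 cofinally many $F$, and $J\subseteq\mathfrak p_n$.

**Step 4: (P2).** $xW$ is prime and contained in every $\mathfrak p_n$, so $xR$ is prime and $x\in m_n$ for all $n$; also $x\ne0$. If $g\in R\setminus xR$, write $g=w/\sigma$ with $w\in A_F$ and $\sigma\in\Sigma$. Then $w\notin xW$, and (7) shows $g\notin m_n$ for $n\notin F$. Together with Step 3 this is (P2).

**Step 5: the local rings of $R$ at the $m_n$.** The purpose is to recognize them as the rings of Proposition 6.1. Put $\Delta_n:=W^{(n)}_{(x)}$. It is the directed union of the rings $(A_F)_{(x)}$, $n\notin F$. These are noetherian local domains whose maximal ideal is generated by $x\neq0$, i.e. DVRs with uniformizer $x$. So each nonzero element of $\Delta_n$ is a unit times a power of $x$, and $\Delta_n$ is a DVR with uniformizer $x$. Elements of $W^{(n)}\setminus xW^{(n)}$ lie outside $\mathfrak p_n$, hence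
$$R_{m_n}=W_{\mathfrak p_n}=(A_{\Delta_n})_{Q_n},\qquad Q_n=\mathfrak mA_{\Delta_n}.$$
This is noetherian, being a localization of a finitely generated $\Delta_n$-algebra.

**Step 6: $R$ is noetherian.** By Cohen's theorem it suffices that all primes are finitely generated. Let $P\ne0$ be a prime other than $xR$. There is $g\in P\setminus xR$: if $x\in P$ this is clear. If $x\notin P$, take $0\ne f\in P$. As $\bigcap_ix^iR\subseteq\bigcap_ix^iR_{m_n}=0$ (Krull), $f=x^ig$ with $g\notin xR$, and $g\in P$. Now $g$ lies in finitely many maximal ideals. Take $g$ together with finitely many elements of $P$ generating $P$ locally at those, which is possible since the rings $R_{m_n}$ are noetherian. The resulting ideal equals $P$ at every maximal ideal (at $m_n\not\ni g$ both are the unit ideal), so it equals $P$.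

**Step 7: (P1), (P3), (P4).** By Step 5, Proposition 6.1 applies to $O=R_{m_n}$ with $\Delta=\Delta_n$. So $R$ has dimension $3$ and (P4) holds. Every local ring of $R$ is a localization of some $R_{m_n}$, hence a catenary domain, which is (P1). A non-maximal prime is contained in some $m_n$ and corresponds to a prime $\mathfrak q\neq Q_n$ of $O$, which gives (P3). This proves Proposition 5.1, and with it Theorems A and B. $\square$

## 8. Quotients by all primes: Theorem D

Two theorems are cited and not proved here.

* **(K1)** (Kawasaki, *On arithmetic Macaulayfication of Noetherian rings*, Trans. AMS 354 (2002)) A noetherian local ring is a homomorphic image of a CM local ring iff it is universally catenary and its formal fibres are CM.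
* **(K2)** (Kawasaki, *Finiteness of Cousin cohomologies*, Trans. AMS 360 (2008)) A finite-dimensional noetherian ring that is universally catenary, has a codimension function, has CM formal fibres at all its localizations, and all of whose finitely generated algebras have open CM locus, is a homomorphic image of a CM ring.

Without them, the argument below still proves (i)$\Rightarrow$(ii)$\Rightarrow$(iii) and (i)$\Rightarrow$(iv), and that (iii) implies all hypotheses of (K2), and (iv) those of (K1).

### 8.1 Part 1

**(i)$\Rightarrow$(ii).** Each $R/\mathfrak p$ is a finite-dimensional homomorphic image of a CM ring. Apply Theorem C to it.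

**(ii)$\Rightarrow$(iii).** Apply Lemma 4.4 to $R/\mathfrak p$ at its zero ideal, which is a minimal prime. The conditions $(a)$ and $(b)$ for the zero ideal of $R/\mathfrak p$ are $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$.

**(iii)$\Rightarrow$(i).** We verify the hypotheses of (K2). By Ratliff's theorem (Matsumura 31.7) the equidimensionality in $(a)$ gives that $R$ is universally catenary. The rest of $(a)$ says that the formal fibres of all localizations are CM. A codimension function is given. It remains to show that the CM locus of a finitely generated $R$-algebra $B$ is open. It is stable under generization. So by Nagata's criterion (Matsumura 24.2) it suffices, for $P$ in the CM locus, to find a nonempty open subset of $V(P)$ inside it.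

Choose $z_1,\dots,z_h\in P$ forming a maximal $B_P$-regular sequence. After localizing outside $P$, the sequence is $B$-regular, $P$ is nilpotent in $B/(z)$, and the successive quotients of its powers there are free over $B/P$, exactly as in the proof of Lemma 4.2. For $\mathfrak Q\supseteq P$, $B_{\mathfrak Q}$ is CM iff $(B/(z))_{\mathfrak Q}$ is, and by Lemma 4.1 iff $(B/P)_{\mathfrak Q}$ is. So we need a nonempty open CM subset of $\operatorname{Spec}(B/P)$.

Let $\mathfrak p=P\cap R$. By $(b_{\mathfrak p})$ and generic Noether normalization there is $f\notin\mathfrak p$ such that $(R/\mathfrak p)_f$ is CM and $(B/P)_f$ is finite over a polynomial subring $(R/\mathfrak p)_f[t_1,\dots,t_r]$, which is CM. Inverting a nonzero element of the latter, $B/P$ becomes finite free over a CM ring. The corresponding local homomorphisms are flat with zero-dimensional fibres, so the localized $B/P$ is CM. Now (K2) gives (i).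

### 8.2 Part 2

Let $R$ be local. (i)$\Rightarrow$(iv) is Theorem C applied to the rings $R/\mathfrak p$.

**(iv)$\Rightarrow$(i).** Let $\mathfrak p\in\operatorname{Spec}R$, $D=R/\mathfrak p$ with maximal ideal $m$, $F=\operatorname{Frac}D$, $e=\dim D$. Normalize $\mathsf d(0)=0$, so $\mathsf d(m)=e$. By Lemma 1.2, $F$ and $\mathbf R\Gamma_mD[e]$ are summands of $T_D$, where we write $\mathbf R\Gamma_m=\mathbf R\Gamma_{V(m)}$. As $T_D$ is tilting,
$$\operatorname{Hom}_D(F,\mathbf R\Gamma_mD[e+i])=0\quad\text{for }i<0.$$
We rewrite this group by Matlis duality. Let $E=E_{\widehat D}(\widehat D/m\widehat D)$. The cohomology of $\mathbf R\Gamma_mD=\mathbf R\Gamma_{m\widehat D}\widehat D$ is artinian, so it is reflexive for $\operatorname{Hom}_{\widehat D}(-,E)$, and $\mathbf R\Gamma_mD[e]\cong\mathbf R\mathrm{Hom}_{\widehat D}(C_m,E)$, where $C_m=\mathbf R\mathrm{Hom}(\mathbf R\Gamma_mD,E)[-e]$. By adjunction the Hom group is $\operatorname{Hom}_{\widehat D}(H^{-i}(F\otimes_DC_m),E)$. As $E$ is a cogenerator of $\operatorname{Mod}\widehat D$,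 we get $H^j(C_m)\otimes_DF=0$ for $j>0$. For $j<0$ it vanishes because $H^j(C_m)$ is dual to $H^{e-j}_m(D)=0$. So the complex $C_m[e]=\mathbf R\mathrm{Hom}(\mathbf R\Gamma_mD,E)$ has, at the zero ideal, cohomology only in degree $-e=-\dim D$. By Lemma 4.3 for $A=D$ and its zero ideal, $\widehat D$ is equidimensional and $\widehat D\otimes_DF$ is CM. This holds for all $\mathfrak p$, so $R$ is universally catenary (Ratliff) with CM formal fibres, and (K1) gives (i).

### 8.3 Part 3

If $D=(R/\mathfrak p)_{\mathfrak q}$ is CM, then so is $\widehat D$; hence $\widehat D$ is equidimensional with CM localizations, and in particular $\widehat D\otimes_D\operatorname{Frac}D$ is CM. If $\dim R/\mathfrak p\le1$, then the domain $R/\mathfrak p$ is CM, so $(a_{\mathfrak p})$ and $(b_{\mathfrak p})$ hold.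

If $\dim R\le1$, this covers all $\mathfrak p$. So (iii) holds, (i) holds by part 1, and Theorem C gives that $T_{\Phi_{\mathsf d}}$ is tilting and $C_{\Phi_{\mathsf d}}$ is cotilting.

If $\dim R\le2$, it covers all non-minimal primes. If $C_{\Phi_{\mathsf d}}$ is cotilting, Lemma 4.4 covers the minimal primes, so (iii) holds, and hence (i) by part 1. The converse is Theorem C.

The bounds are sharp. The ring of Theorem A has dimension $3$, and $C_{\Phi_{\mathsf d}}$ is cotilting although (i) fails. The ring of Theorem B has dimension $2$, and there (i) fails although $T_{\Phi_{\mathsf d}}$ is tilting, while $C_{\Phi_{\mathsf d}}$ is not cotilting. $\square$
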